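# Lifting Roots of Unity Through $1+\mathfrak m$: Strongly NIP Ordered Fields Are Almost Real Closed

## 1. A ring with several residue fields, and the group $1+\mathfrak m$

The whole talk turns on one algebraic object. Let $L$ be a field of characteristic $0$, let $R\subseteq L$ be a subring with $\mathbb Q\subseteq R$, and let $\mathfrak m$ be an ideal of $R$ such that
$$1+\mathfrak m\subseteq R^\times,\qquad R/\mathfrak m\cong k_1\times\dots\times k_g,\quad k_j \text{ fields},\ 1\le g<\infty. \tag{1}$$
Put
$$U:=1+\mathfrak m .$$
This is a subgroup of $R^\times$: it is closed under products since $(1+a)(1+b)=1+(a+b+ab)$, and under inverses since $(1+a)^{-1}=1-a(1+a)^{-1}$ with $(1+a)^{-1}\in R$. For a prime $p$ we write $U^p=\{u^p:u\in U\}$.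

Four remarks on (1) will be used constantly.

* An element $r\in R$ is a unit if and only if its image in $R/\mathfrak m$ is a unit. Indeed, if $rr'\equiv 1 \bmod \mathfrak m$, then $rr'\in 1+\mathfrak m\subseteq R^\times$, so $r$ is a unit.
* Every maximal ideal $\mathfrak n$ of $R$ contains $\mathfrak m$. Otherwise $\mathfrak n+\mathfrak m=R$, so $1=a+b$ with $a\in\mathfrak n$, $b\in\mathfrak m$, and $a=1-b$ would be a unit. Hence the residue fields of $R$ at its maximal ideals are exactly $k_1,\dots,k_g$.
* Each $k_j$ contains a copy of $\mathbb Q$, so it has characteristic $0$ and is infinite.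
* If $s\in\mathfrak m$ and $x\in R$, then $1+sx\in U$.

**Example 1.** Let $L=\mathbb C(s)$, let $R$ be the ring of rational functions regular at $s=1$ and at $s=-1$, and let $\mathfrak m$ be the ideal of those vanishing at both points. Then $1+\mathfrak m\subseteq R^\times$, and $f\mapsto (f(1),f(-1))$ induces $R/\mathfrak m\cong\mathbb C\times\mathbb C$; it is onto because of the polynomials $a+bs$. So $g=2$. Fix a prime $p$. The ring $R/\mathfrak m$ has $p^2$ elements $\varepsilon$ with $\varepsilon^p=1$, while $L$ has only the $p$ constant $p$-th roots of unity. If $\omega\ne1$ and $\omega^p=1$, then $(\omega,\omega)$ lifts to a $p$-th root of unity in $R$, and $(1,\omega)$ does not.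

So we ask: which $\varepsilon\in R/\mathfrak m$ with $\varepsilon^p=1$ are of the form $\zeta+\mathfrak m$ with $\zeta\in R$ and $\zeta^p=1$? The group $U/U^p$ contains the exact obstruction.

**Lemma 1 (the obstruction).** For $\varepsilon\in R/\mathfrak m$ with $\varepsilon^p=1$ choose $\rho\in R$ with $\rho+\mathfrak m=\varepsilon$. Then $\rho^p\in U$, and the class $\delta(\varepsilon):=\rho^pU^p\in U/U^p$ depends only on $\varepsilon$. The map $\delta$ is a homomorphism from $\{\varepsilon:\varepsilon^p=1\}$ to $U/U^p$, and $\delta(\varepsilon)=1$ if and only if $\varepsilon$ lifts to some $\zeta\in R$ with $\zeta^p=1$.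

*Proof.* Since $\varepsilon$ is a unit, so is $\rho$; and $\rho^p\equiv\varepsilon^p=1$, so $\rho^p\in U$. Another lift is $\rho'=\rho u$ with $u=\rho'/\rho\in U$, and $\rho'^p=\rho^pu^p$. If $\rho_1,\rho_2$ lift $\varepsilon_1,\varepsilon_2$, then $\rho_1\rho_2$ lifts $\varepsilon_1\varepsilon_2$, so $\delta$ is a homomorphism. If $\rho^p=u^p$ with $u\in U$, then $\zeta=\rho/u$ satisfies $\zeta^p=1$ and $\zeta\equiv\varepsilon$. Conversely, if $\zeta$ is a lift with $\zeta^p=1$, use $\rho=\zeta$. ∎

**What this object is for.** Suppose $p$ is odd, every $k_j$ contains a primitive $p$-th root of unity, and every $\varepsilon=(\varepsilon_1,\dots,\varepsilon_g)$ with $\varepsilon_j^p=1\neq\varepsilon_j$ for all $j$ lifts to a $p$-th root of unity in $R$. There are $(p-1)^g$ such $\varepsilon$; distinct ones have distinct lifts, and the lifts are $\ne1$. But the field $L$ has at most $p-1$ roots of unity of order $p$. So $(p-1)^g\le p-1$, and since $p-1\ge2$,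
$$g=1 . \tag{2}$$
In valuation theory, $g$ will be the number of prolongations of a valuation ring to a finite extension, and "$g=1$ for all finite extensions" is henselianity. So lifting roots of unity proves that a valuation is henselian. We will use this to answer a question about ordered fields with a tame first-order theory.

## 2. Strongly NIP ordered fields and the two theorems

Ordered fields are structures in the language $\{+,-,\cdot,0,1,<\}$, ordered abelian groups in $\{+,-,0,<\}$. "Definable" means definable with parameters.

**Definition (NIP).** A formula $\varphi(x,y)$ has IP in a theory if for every $n$ there are, in some model, $b_1,\dots,b_n$ and $a_S$ ($S\subseteq\{1,\dots,n\}$) such that $\varphi(a_S,b_j)$ holds if and only if $j\in S$. The theory is NIP if no formula has IP.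

**Definition (strongly NIP).** A complete theory $T$ is strongly NIP if there is no sequence of formulas $(\varphi_i(x,y_i))_{i<\omega}$, $x$ a finite tuple of variables, with parameters $(a_{i,j})_{i,j<\omega}$ in a model of $T$, such that for every $\eta:\omega\to\omega$ the set
$$\{\varphi_i(x,a_{i,\eta(i)}):i<\omega\}\cup\{\neg\varphi_i(x,a_{i,j}):i<\omega,\ j\ne\eta(i)\}$$
is consistent. A structure is (strongly) NIP if its complete theory is.

Picture an infinite array of formulas: a forbidden pattern lets us choose, independently in each row, exactly one entry to be true. Fixed parameters may always be absorbed into the tuples $a_{i,j}$, so naming constants does not matter.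

Strongly NIP implies NIP: if $\varphi(x,y)$ has IP, compactness gives an infinite sequence of parameters every subset of which is cut out by $\varphi(x,\cdot)$ for some $x$; arrange this sequence in an $\omega\times\omega$ array and take all $\varphi_i=\varphi$.

**Example 2.** A finite structure is strongly NIP: in a forbidden pattern, the first row alone gives, for each $j$, an $x_j$ with $\varphi_0(x_j,a_{0,j'})$ true exactly for $j'=j$, so infinitely many different $x_j$. At the other end, let $A$ be the group of finitely supported sequences of integers. Then $[A:pA]$ is infinite for every prime $p$, and Lemma 2 below shows that $A$ is not strongly NIP. The same holds when $A$ is ordered lexicographically, so not every ordered abelian group is strongly NIP.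

**Definition (almost real closed).** An ordered field $(K,<)$ is almost real closed with respect to an ordered abelian group $G$ if $K$ admits a henselian valuation with real closed residue field and value group $G$.

**Example 3.** A real closed field is almost real closed with respect to $\{0\}$, via the trivial valuation. The field $\mathbb R((t))$ with $t>0$ infinitesimal is almost real closed with respect to $\mathbb Z$, since the $t$-adic valuation is complete and discrete, hence henselian, with residue field $\mathbb R$.

We use the following without proof.

**Known result.** Let $(K,<)$ be almost real closed with respect to some ordered abelian group $G$. Then $(K,<)$ is strongly NIP if and only if $G$ is strongly NIP.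

The question comes from L. S. Krapp, S. Kuhlmann, G. Lehéricy, "Strongly NIP almost real closed fields", arXiv:2010.14770 (2020): is an ordered field strongly NIP if and only if it is almost real closed with respect to some strongly NIP ordered abelian group? By the Known result only one direction is at stake: must a strongly NIP ordered field carry a henselian valuation with real closed residue field? The answer is yes, and the valuation can be named. The **natural valuation** of an ordered field $K$ is its finest convex valuation. Its ring is the convex hull of $\mathbb Z$ in $K$, that is, the set of $x$ with $|x|\le n$ for some $n\in\mathbb N$. This is the smallest convex subring, and it is a valuation ring because $|x|>n$ for all $n$ implies $|1/x|<1$.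

**Theorem A.** For an ordered field $(K,<)$ the following are equivalent:

1. $(K,<)$ is strongly NIP;
2. $(K,<)$ is almost real closed with respect to some strongly NIP ordered abelian group;
3. the natural valuation of $K$ is henselian with real closed residue field and strongly NIP value group.

**Theorem B.** Let $\mathcal K$ be a strongly NIP structure expanding a valued field $(K,\mathcal O)$ with residue field $k$ of characteristic $0$. Assume that some finite extension $k'$ of $k$ contains primitive $p$-th roots of unity for infinitely many primes $p$ (for example, $k$ algebraically closed or real closed). Then $\mathcal O$ is henselian.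

The valuation theory we need is in Engler–Prestel, *Valued Fields*, Chapters 3 and 4.

**Fact V.** Let $\mathcal O$ be a valuation ring of $K$, let $L/K$ be finite, and let $\tilde{\mathcal O}$ be the integral closure of $\mathcal O$ in $L$. Then $\tilde{\mathcal O}$ has finitely many maximal ideals $\mathfrak m_1,\dots,\mathfrak m_g$, and the prolongations of $\mathcal O$ to $L$ are exactly the pairwise distinct localizations $\tilde{\mathcal O}_{\mathfrak m_j}$, with residue fields $\tilde{\mathcal O}/\mathfrak m_j$. The ring $\mathcal O$ is henselian iff it has a unique prolongation to every finite extension of $K$, iff for every $f\in\mathcal O[X]$ each simple zero of $\bar f$ in the residue field is the residue of a zero of $f$ in $\mathcal O$. Overrings in $K$ of henselian valuation rings are henselian.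

Example 1 is an instance. With $t=s^2-1$, the ring $R$ there is the integral closure in $\mathbb C(s)$ of the valuation ring $\mathbb C[t]_{(t)}$ of $\mathbb C(t)$, whose two prolongations correspond to the points $s=\pm1$ over $t=0$.

## 3. Finite index of $p$-th powers, and convex subrings for free

**Lemma 2.** Let $U$ be an abelian group, written multiplicatively, definable in a strongly NIP structure. Then $[U:U^p]<\infty$ for all but finitely many primes $p$.

*Proof.* Suppose $[U:U^{p_i}]=\infty$ for distinct primes $p_0,p_1,\dots$. Choose $a_{i,j}\in U$ ($j<\omega$) in distinct cosets of $U^{p_i}$, and let $\varphi_i(x,y)$ say $x\in yU^{p_i}$. Given $\eta$ and $n$, the Chinese remainder theorem gives integers $e_i$ ($i<n$) with $e_i\equiv1\bmod p_i$ and $e_i\equiv0\bmod p_l$ for $l<n$, $l\neq i$. Put $x=\prod_{i<n}a_{i,\eta(i)}^{e_i}$. Modulo $U^{p_l}$ the factors with $i\ne l$ vanish and the factor with $i=l$ is $a_{l,\eta(l)}$. So $x\in a_{l,\eta(l)}U^{p_l}$ for all $l<n$, and hence $x\notin a_{l,j}U^{p_l}$ for $j\ne\eta(l)$. By compactness the whole pattern is consistent for every $\eta$, contradicting strong NIP. ∎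

The group $1+\mathfrak m$ is definable once the valuation ring is. In an ordered field, a convex valuation ring need not be definable, but it can be added at no cost. Call a subset of $\mathcal M^n$ **externally definable** if it is the trace on $\mathcal M^n$ of a set definable, with parameters, in an elementary extension of $\mathcal M$. For instance $\{x\in\mathbb Q:x<\sqrt2\}$ is externally definable in $(\mathbb Q,<)$, via $(\mathbb R,<)\succ(\mathbb Q,<)$. We use the following theorem (Shelah, *Dependent first order theories, continued*; Chernikov–Simon, *Externally definable sets and dependent pairs*).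

**Fact E.** If $\mathcal M$ is NIP, then every set definable in the expansion of $\mathcal M$ by all externally definable sets is externally definable in $\mathcal M$.

**Lemma 3.** If $(K,<)$ is a strongly NIP ordered field and $\mathcal O\subseteq K$ is a convex subring, then $(K,<,\mathcal O)$ is strongly NIP.

*Proof.* **Step 1: $\mathcal O$ is externally definable.** Some $a$ in an elementary extension satisfies $b<a$ for all $b\in\mathcal O$, and $a<b$ for all $b\in K$ lying above all of $\mathcal O$. By compactness we only need finitely many conditions at once, and if $b$ is the largest element of $\mathcal O$ mentioned, then $b+1\in\mathcal O$ satisfies them. Now $\mathcal O=\{x\in K:-a<x<a\}$. The inclusion $\subseteq$ holds because $\mathcal O=-\mathcal O$. Conversely, let $x\in K\setminus\mathcal O$; replacing $x$ by $-x$ we may assume $x>0$. By convexity $x$ is not below any element of $\mathcal O$, so it lies above all of $\mathcal O$, and $a<x$.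

**Step 2: a pattern for $(K,<,\mathcal O)$ gives finite patterns in $K$.** Suppose $(\varphi_i(x,y_i))_{i<\omega}$ witness that $\mathrm{Th}(K,<,\mathcal O)$ is not strongly NIP. For each $n$, the statement that there are $a_{i,j}$ ($i,j<n$) and $x_\eta$ ($\eta:n\to n$) with $\varphi_i(x_\eta,a_{i,j})\Leftrightarrow j=\eta(i)$ is a first-order sentence of this theory. So such elements exist in $K$.

**Step 3: transfer to the language of ordered rings.** Since $(K,<)$ is NIP, Fact E applies. There are formulas $\psi_i(x,y_i,z_i)$ in the language of ordered rings, and tuples $c_i$ in an elementary extension of $(K,<)$, such that $\varphi_i$ defines in $K$ the trace of $\psi_i(x,y_i,c_i)$. Here $\psi_i$ and $c_i$ do not depend on $n$. Elementary extensions of $K$ can be amalgamated over $K$, so all $c_i$ may be taken in one extension. Thus for every $n$ the formulas $\psi_i(x;y_iz_i)$, $i<n$, with parameters $(a_{i,j},c_i)$, form an $n\times n$ pattern.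

**Step 4: compactness.** We want parameters $d_{i,j}$ ($i,j<\omega$) and elements $x_\eta$ ($\eta:\omega\to\omega$) with $\psi_i(x_\eta;d_{i,j})\Leftrightarrow j=\eta(i)$. Finitely many of these conditions involve finitely many $\eta$, finitely many rows $i<n_0$ and finitely many $j$. Choose $n\geq n_0$ exceeding these $j$ and all values $\eta(i)$, $i<n_0$, of the $\eta$ involved. Extending each $\eta|_{n_0}$ to a map $n\to n$, the $n\times n$ pattern satisfies these conditions. So $\mathrm{Th}(K,<)$ is not strongly NIP, a contradiction. ∎

**Example 4.** Let $K=\mathbb R(t)$ with $t>0$ infinitesimal. The natural valuation ring is $\mathcal O=\mathbb R[t]_{(t)}$, with maximal ideal $\mathfrak m=t\mathcal O$. For distinct $a,b\in\mathbb R^\times$ the quotient $(1+at)/(1+bt)$ is not a $p$-th power in $\mathbb R(t)$, by unique factorization in $\mathbb R[t]$. So $[1+\mathfrak m:(1+\mathfrak m)^p]=\infty$ for every prime $p$. By Lemma 2, $(K,<,\mathcal O)$ is not strongly NIP, and by Lemma 3 neither is $(K,<)$. This agrees with Theorem A: $\mathcal O$ is not henselian, as $X^2-(1+t)$ has no zero in $\mathbb R(t)$ although its reduction $X^2-1$ has the simple zero $1$.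

In Example 1 the index $[U:U^p]$ is infinite as well. For $a\in\mathbb C\setminus\{0,1\}$ the element $f_a=1+(s^2-1)/a$ of $U$ has simple zeros at the two square roots of $1-a$. For $a\ne b$ the zeros of $f_a$ and $f_b$ are different, so $f_a/f_b$ has a simple zero and is not a $p$-th power.

## 4. Finite index is not divisibility: the missing inequality

Let $\mathcal O$ be a valuation ring as in Theorem B and suppose it has $g\ge2$ prolongations to a finite extension $L$. As we will check in Section 8, after enlarging $L$ the integral closure $R$ with its Jacobson radical $\mathfrak m$ satisfies (1), everything is definable, and the $k_j$ contain primitive $p$-th roots of unity for infinitely many $p$. Choose such an odd $p$ with $[U:U^p]<\infty$ by Lemma 2.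

If we even had $U=U^p$, we would be done: $\delta$ in Lemma 1 is then trivial, all $\varepsilon$ lift, and (2) gives $g=1$. With finite index only, let us count. The group $\{\varepsilon:\varepsilon^p=1\}$ has $p^g$ elements, and the kernel of $\delta$ has at least $p^g/[U:U^p]$ elements. Each element of the kernel lifts to a $p$-th root of unity in $L$, of which there are at most $p$. This gives
$$p^{\,g-1}\le [U:U^p],$$
and here the argument stops. Lemma 2 says that the index is finite, and gives no bound for it in terms of $p$ and $g$.

A second attempt would exploit that the additive group of $\mathfrak m$ is connected in a model-theoretic sense (Lemma 4 below): it has no proper definable subgroup of finite index. If $x\mapsto(1+x)U^p$ were a homomorphism from $(\mathfrak m,+)$ to the finite group $U/U^p$, its kernel would be all of $\mathfrak m$, and $U=U^p$. But $(1+x)(1+y)=1+x+y+xy$ has the extra term $xy$, and this map is in general not additive. In Example 4, for instance, $(1+t)^p\in U^p$, whereas $1+pt$ is not a $p$-th power.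

What we can save from the second attempt is the following plan for showing $\delta(\varepsilon)=1$ when $\varepsilon-1$ is a unit.

* Connectedness gives a *type* of elements $w\in\mathfrak m$ that is invariant under all additive translations. For such generic $w$, the class modulo $U^p$ of $b+w$ does not notice a change of $b$ by an element of $\mathfrak m$, provided $w$ is generic over that change.
* Replace the $p$-th power $(1+y)^p$ of one lift $1+y$ of $\varepsilon$ by a product $(1+y_1)\cdots(1+y_p)=1+Y$ built from *successively generic* $y_k$, without changing the class. Since $\varepsilon^p=1$, we have $Y\in\mathfrak m$ and $1+Y$ represents $\delta(\varepsilon)$.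
* Consider the class of $1+xY$ for $x$ near $\frac1p,\frac2p,\dots,\frac pp=1$. Genericity shows that it does not change when $x$ moves within $\frac jp+\mathfrak m$ inside the ground model. A separate NIP argument shows that under this uniformity the class *is* additive: the class at $\frac jp$ is the $j$-th power of the class at $\frac1p$. So the class at $1$ is a $p$-th power in $U/U^p$, hence trivial.

**Setting (∗).** $\mathcal M$ is a structure with NIP theory. $L$ is a definable field of characteristic $0$, $R\supseteq\mathbb Q$ a definable subring, $\mathfrak m$ a definable ideal of $R$, and (1) holds. The parameters used are named.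

**Proposition 6 (lifting).** In setting (∗) let $p$ be an odd prime with $[U:U^p]<\infty$. Let $\varepsilon\in R/\mathfrak m$ with $\varepsilon^p=1$ and $\varepsilon-1\in(R/\mathfrak m)^\times$. Then there is $\zeta\in R$ with $\zeta^p=1$ and $\zeta+\mathfrak m=\varepsilon$.

**Corollary 7.** If moreover every $k_j$ contains a primitive $p$-th root of unity, then $g=1$.

*Proof of Corollary 7 from Proposition 6.* The elements $\varepsilon$ with $\varepsilon_j^p=1\ne\varepsilon_j$ for all $j$ are exactly those with $\varepsilon^p=1$ and $\varepsilon-1$ a unit. They all lift, and the count before (2) applies. ∎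

Fix some notation for the proof. Put $D:=U^p$, and write $[u]$ for the class of $u\in U$ in $U/D$, a finite group of exponent dividing $p$. Since the index is finite, all cosets of $D$ have representatives in $\mathcal M$, and the same representatives serve in every elementary extension. For $c\in U/D$ the condition $[u]=c$ is thus a formula over $\mathcal M$. Setting (∗) also passes to elementary extensions: the decomposition of $R/\mathfrak m$ is expressed by elements $t_1,\dots,t_g\in R$ whose images are orthogonal idempotents with sum $1$ and such that each $(R/\mathfrak m)t_j$ is a field.

## 5. Connectedness of $(\mathfrak m,+)$ and a translation-invariant type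

Let $\mathfrak C\succ\mathcal M$ be a monster model: $\kappa$-saturated and strongly $\kappa$-homogeneous for a large strong limit cardinal $\kappa>|\mathcal M|+|T|$. "Small" and "bounded" mean of size $<\kappa$. An infinite set interpretable in $\mathfrak C$ has size at least $\kappa$, so it is not bounded. A set is type-definable over a small set if it is the intersection of a small family of sets definable over that small set.

**Fact G** (Shelah, *Minimal bounded index subgroup for dependent theories*). If $G$ is a group definable in $\mathfrak C$ and the theory is NIP, then among the subgroups of $G$ of bounded index that are type-definable over small sets there is a smallest one, $G^{00}$.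

Consequently $\alpha(G^{00})=G^{00}$ for every definable automorphism $\alpha$ of $G$: both $\alpha(G^{00})$ and $\alpha^{-1}(G^{00})$ are type-definable of bounded index, so both contain $G^{00}$.

**Example 5.** If $G$ is finite, then $G^{00}$ is trivial. If $F$ is an infinite field definable in $\mathfrak C$ and $G=(F,+)$, then multiplication by any $r\in F^\times$ is a definable automorphism, so $G^{00}$ is an ideal of $F$. It is not $\{0\}$, because $F$ is unbounded. Hence $G^{00}=F$.

**Fact H** (Hrushovski–Pillay, *On NIP and invariant measures*, §5). Let $G$ be a group definable in $\mathfrak C$, the theory being NIP, and suppose $G$ is definably amenable, i.e. there is a left-invariant finitely additive probability measure on the definable subsets of $G$. Then there is $q\in S_G(\mathfrak C)$ all of whose translates are invariant over a fixed small model, and for such $q$ the stabilizer $\{g\in G:gq=q\}$ equals $G^{00}$.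

Abelian groups are amenable as abstract groups, hence definably amenable, so Fact H applies to them. In an additively written group, $q$ is stabilized by $\eta$ exactly when, for all formulas $\varphi(w)$ over $\mathfrak C$, $\varphi(w)\in q$ if and only if $\varphi(w+\eta)\in q$.

**Example 6.** Let $\mathfrak C$ be a real closed field and let $q$ be the type of an element larger than all elements of $\mathfrak C$; it is complete because definable subsets of the line are finite unions of points and intervals. If $a$ realizes $q$ and $\eta\in\mathfrak C$, then $a+\eta$ again exceeds every element of $\mathfrak C$. So $q$ is invariant under all translations, in accordance with $(\mathfrak C,+)^{00}=\mathfrak C$ from Example 5.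

**Lemma 4.** In setting (∗), in $\mathfrak C$ we have $(\mathfrak m,+)^{00}=\mathfrak m$.

*Proof.* **Step 1: $\mathfrak m^{00}$ is an ideal of $R$.** For $r\in R^\times$, the map $x\mapsto rx$ is a definable automorphism of $(\mathfrak m,+)$, so $r\mathfrak m^{00}=\mathfrak m^{00}$. Next, every $r\in R$ is a sum of two units. Each component of the image of $r$ in $k_1\times\dots\times k_g$ equals at most one integer, since the $k_j$ have characteristic $0$. So some $n\in\{1,\dots,g+1\}$ differs from all $g$ components. Then $r-n$ is a unit, $n\in\mathbb Q^\times$ is a unit, and $r=n+(r-n)$. Therefore $r\mathfrak m^{00}\subseteq n\mathfrak m^{00}+(r-n)\mathfrak m^{00}=\mathfrak m^{00}$.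

**Step 2: a proper $\mathfrak m^{00}$ would have unbounded index.** Suppose $a\in\mathfrak m\setminus\mathfrak m^{00}$. Then $\mathfrak a=\{r\in R:ra\in\mathfrak m^{00}\}$ is an ideal, proper since $1\notin\mathfrak a$, and $r\mapsto ra$ embeds $R/\mathfrak a$ into $\mathfrak m/\mathfrak m^{00}$, which is bounded. But $\mathfrak a$ lies in a maximal ideal of $R$, so $R/\mathfrak a$ maps onto some $k_j(\mathfrak C)$. This field is infinite and interpretable, hence unbounded, a contradiction. ∎

Combining Lemma 4 with Fact H for the abelian group $(\mathfrak m,+)$, we obtain a type $q\in S_{\mathfrak m}(\mathfrak C)$ invariant under translation by every element of $\mathfrak m(\mathfrak C)$.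

## 6. NIP forces additivity under a uniformity hypothesis

The map $s\mapsto[1+sx]$ is not additive in general. The next lemma says that a violation of additivity cannot occur uniformly for all $x$ in finite subsets of a coset of $\mathfrak m$, since such a violation can be iterated to code arbitrary subsets.

**Lemma 5 (additivity).** In setting (∗) with $[U:D]<\infty$, work in a model $N$ of the theory of $\mathcal M$ with the relevant parameters named. Let $x_0\in R$ and $e,e',d\in U/D$. Suppose that for every finite $X\subseteq x_0+\mathfrak m$ there are $s,s'\in\mathfrak m$ such that for all $x\in X$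
$$[1+sx]=e,\qquad[1+s'x]=e',\qquad[1+(s+s')x]=d.$$
Then $d=ee'$.

*Proof.* **Step 1: adding a summand becomes multiplying by a factor.** For $\tau,t\in\mathfrak m$,
$$1+x_0(\tau+t)=(1+x_0\tau)\Bigl(1+t\,\frac{x_0}{1+x_0\tau}\Bigr),\qquad \frac{x_0}{1+x_0\tau}\in x_0+\mathfrak m. \tag{3}$$
The membership holds because $\frac{x_0}{1+x_0\tau}-x_0=-\frac{x_0^2\tau}{1+x_0\tau}\in\mathfrak m$. So if the hypothesis is applied to a set $X$ containing $x_0/(1+x_0\tau)$, the resulting $s,s'$ have this effect: adding $s$, $s'$ or $s+s'$ to $\tau$ multiplies $[1+x_0\tau]$ by $e$, $e'$ or $d$.

**Step 2: a recursive choice.** Fix $n$. Choose $s_i,s_i'\in\mathfrak m$ for $i=1,\dots,n$ in turn. Write $\sigma_S=\sum_{l\in S}s_l'$, and at stage $i$ apply the hypothesis to the finite set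
$$X_i=\Bigl\{\frac{x_0}{1+x_0\tau}:\tau\in T_{i-1}\Bigr\},\qquad T_{i-1}=\{\sigma_S,\ \sigma_S+s_j:\ S\subseteq\{1,\dots,i-1\},\ 1\le j<i\}.$$
Here $T_0=\{0\}$. By Step 1, for every $\tau\in T_{i-1}$, adding $s_i$, $s_i'$ or $s_i+s_i'$ to $\tau$ multiplies $[1+x_0\tau]$ by $e$, $e'$ or $d$ respectively.

**Step 3: evaluate the classes.** Let $S\subseteq\{1,\dots,n\}$ and $1\le j\le n$. Build $\sigma_S$ by adding the $s'_i$, $i\in S$, in increasing order of $i$. Before step $i$ the partial sum is $\sigma_{S\cap[1,i-1]}\in T_{i-1}$, so each step multiplies the class by $e'$. Build $s_j+\sigma_S$ in the same way, with one change at step $j$: there add $s_j+s_j'$ if $j\in S$, and $s_j$ if $j\notin S$. Before step $i$ the partial sum is $\sigma_{S\cap[1,i-1]}$ if $i\le j$, and $\sigma_{S\cap[1,i-1]}+s_j$ if $i>j$; both are in $T_{i-1}$. Hence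
$$[1+x_0\sigma_S]=e'^{|S|},\qquad [1+x_0(s_j+\sigma_S)]=\begin{cases}e'^{|S|-1}d&\text{if }j\in S,\\ e'^{|S|}e&\text{if }j\notin S.\end{cases}$$

**Step 4: read off IP.** The class of $\frac{1+x_0(s_j+\sigma_S)}{1+x_0\sigma_S}$ is $de'^{-1}$ if $j\in S$ and $e$ if $j\notin S$. Suppose $d\ne ee'$. Then the formula
$$u,v\in\mathfrak m\ \text{ and }\ \Bigl[\frac{1+x_0(u+v)}{1+x_0v}\Bigr]=e$$
holds of $(u,v)=(s_j,\sigma_S)$ if and only if $j\notin S$. So every subset of $\{1,\dots,n\}$ is cut out on $s_1,\dots,s_n$ by some $v=\sigma_S$. The formula and its parameters do not depend on $n$, and $n$ was arbitrary, so the formula has IP. This contradicts NIP. ∎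

## 7. Lifting a root of unity

We now prove Proposition 6. Put $N:=\mathcal M\prec\mathfrak C$, a small model. Choose $\rho\in R(N)$ with $\rho+\mathfrak m=\varepsilon$. Congruences are modulo $\mathfrak m$. It suffices to find $\zeta$ in $R(\mathfrak C)$, because "there is $\zeta\in R$ with $\zeta^p=1$ and $\zeta-\rho\in\mathfrak m$" is a first-order statement over $N$. Since $\varepsilon-1$ is a unit, $\rho-1$ is a unit, and we put
$$\xi=(\rho-1)^{-1}\in R^\times(N).$$

**Step 1: generic elements that do not see translations.** Let $q\in S_{\mathfrak m}(\mathfrak C)$ be invariant under translation by every element of $\mathfrak m(\mathfrak C)$, as obtained after Lemma 4. Write $q|A$ for the set of formulas over $A$ in $q$. Choose $w_1,\dots,w_p$ in $\mathfrak C$ recursively with $w_k\models q|\mathrm{dcl}(Nw_{<k})$, where $w_{<k}=(w_1,\dots,w_{k-1})$. We claim that for every $k$: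
$$\text{if } b\in R^\times,\ \eta\in\mathfrak m \text{ lie in }\mathrm{dcl}(Nw_{<k}),\ \text{ then }\ \frac{b+\eta+w_k}{b+w_k}\in D. \tag{4}$$
For $w\in\mathfrak m$ we have $(b+w)/b=1+w/b\in U$, and its class takes one of finitely many values, each with a representative in $N$. So there is exactly one $c\in U/D$ such that the formula "$[(b+w)/b]=c$" belongs to $q(w)$. By translation invariance the formula "$[(b+\eta+w)/b]=c$" also belongs to $q(w)$. Both formulas are over $\mathrm{dcl}(Nw_{<k})$, so $w_k$ satisfies both. Dividing gives (4).

**Step 2: replace a $p$-th power by a product of generic factors.** Put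
$$z_k=\xi+w_k\in R^\times,\qquad y_k=z_k^{-1},$$
so $y_k\equiv\rho-1$ and $1+y_k\equiv\varepsilon$. In particular $1+y_k$ is a unit lifting $\varepsilon$, and $(1+y_k)/\rho\in U$. All $w_k$ realize the same type $q|N$, and the condition "$\bigl[\bigl(1+(\xi+w)^{-1}\bigr)/\rho\bigr]=c$" is a formula over $N$ for each $c$. So the class of $(1+y_k)/\rho$ is the same for all $k$, that is, $(1+y_k)/(1+y_1)\in D$. Put
$$A_k=\prod_{l\le k}(1+y_l)\equiv\varepsilon^k\quad(0\le k\le p,\ A_0=1),\qquad Y=A_p-1 .$$
Since $\varepsilon^p=1$, we have $Y\in\mathfrak m$ and $(1+y_1)^p\in U$, and
$$[1+Y]=[A_p]=[(1+y_1)^p]=\delta(\varepsilon). \tag{5}$$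
We must show that this class is trivial.

**Step 3: the class of $1+xY$ depends only on $x$ modulo $\mathfrak m$.** More precisely, we prove:

**Claim.** For $1\le j\le p$ there is $f_j\in U/D$ with $[1+xY]=f_j$ for all $x\in N\cap(\frac jp+\mathfrak m)$.

Note that $\frac jp\in\mathbb Q\subseteq R$. For such $x$ interpolate between $1$ and $1+xY$ by
$$B_k=B_k(x)=1+x(A_k-1)\quad(0\le k\le p),\qquad B_0=1,\quad B_p=1+xY.$$

*All $B_k$ are units.* The image of $B_k$ in $R/\mathfrak m$ has components $1+\frac jp(\varepsilon_i^k-1)$. If one of them vanished, then $\varepsilon_i^k=1-\frac pj$ would be a rational number whose $p$-th power is $1$. As $p$ is odd, this number would be $1$, which is impossible since $\frac pj\ne0$. (For $p=2$ and $j=1$ the number $1-\frac pj=-1$ does occur.)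

*Each step is a multiplication by a shifted generic.* From $A_k-A_{k-1}=A_{k-1}y_k$ we get
$$B_k=B_{k-1}+xA_{k-1}y_k=B_{k-1}\cdot\frac{z_k+\beta_k}{z_k},\qquad \beta_k=\frac{xA_{k-1}}{B_{k-1}}\in R\cap\mathrm{dcl}(Nw_{<k}).$$
So $z_k+\beta_k=z_kB_k/B_{k-1}$ is a unit. Put $b:=\xi+\beta_k$. Then $b\equiv z_k+\beta_k$, so $b$ is a unit, it lies in $\mathrm{dcl}(Nw_{<k})$, and $b+w_k=z_k+\beta_k$.

*Compare two values of $x$.* Let $x'\in N\cap(\frac jp+\mathfrak m)$ be another element, with $B_k'=B_k(x')$ and the corresponding $\beta_k'$. Since $x\equiv x'$ and $B_{k-1}\equiv B'_{k-1}$, the element $\eta:=\beta'_k-\beta_k$ lies in $\mathfrak m\cap\mathrm{dcl}(Nw_{<k})$. As $z_k+\beta_k'=b+\eta+w_k$, (4) gives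
$$\frac{B'_k}{B_k}=\frac{B'_{k-1}}{B_{k-1}}\cdot\frac{b+\eta+w_k}{b+w_k}\in\frac{B'_{k-1}}{B_{k-1}}\,D .$$
Starting from $B_0'/B_0=1$, induction yields $B_p'/B_p\in D$, i.e. $[1+x'Y]=[1+xY]$. This proves the Claim.

**Step 4: additivity in $j$.** We show $f_{j+1}=f_jf_1$ for $1\le j<p$. Let $X\subseteq\frac1p+\mathfrak m(N)$ be finite. For $x\in X$ and $1\le l\le p$ we have $lx\in N\cap(\frac lp+\mathfrak m)$. So with $s=jY$ and $s'=Y$ the Claim gives
$$[1+sx]=f_j,\qquad[1+s'x]=f_1,\qquad[1+(s+s')x]=f_{j+1}\qquad(x\in X).$$
These $s,s'$ lie in $\mathfrak m(\mathfrak C)$. But $X$ is a finite subset of $N$ and the classes have representatives in $N$, so the existence of such a pair is a first-order statement over $N$. Hence such $s,s'$ exist in $\mathfrak m(N)$. Therefore the hypothesis of Lemma 5 holds in $N$ with $x_0=\frac1p$, $e=f_j$, $e'=f_1$, $d=f_{j+1}$, and the lemma gives $f_{j+1}=f_jf_1$.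

**Step 5: conclusion.** By Step 4, $f_p=f_1^p=1$, since $U/D=U/U^p$ has exponent dividing $p$. Taking $x=1=\frac pp$ in the Claim, $[1+Y]=f_p=1$. By (5), $(1+y_1)^p\in D=U^p$, say $(1+y_1)^p=u^p$ with $u\in U$. Then $\zeta=(1+y_1)/u\in R(\mathfrak C)$ satisfies $\zeta^p=1$ and $\zeta\equiv1+y_1\equiv\varepsilon$. As noted at the start, such a $\zeta$ then exists in $R(N)$. This proves Proposition 6, and with it Corollary 7. ∎

## 8. Two prolongations are impossible: proof of Theorem B

Let $\mathcal K$, $\mathcal O$, $k$, $k'$ be as in Theorem B, let $P$ be an infinite set of primes $p$ such that $k'$ contains a primitive $p$-th root of unity, and suppose $\mathcal O$ is not henselian. (In the examples of the theorem, $k'=k$ or $k'=k(\sqrt{-1})$ is algebraically closed of characteristic $0$ and contains all roots of unity.)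

**Step 1: an extension with several prolongations and enough roots of unity.** By Fact V some finite $L_1/K$ carries at least two prolongations of $\mathcal O$. Since $k$ has characteristic $0$, $k'=k(\theta)$ for some $\theta$. Let $\bar f$ be the minimal polynomial of $\theta$ over $k$, let $f\in\mathcal O[X]$ be a monic lift, and let $L$ be generated over $L_1$ by all roots of $f$. Every valuation ring of $L_1$ extends to $L$, and distinct ones have distinct extensions, so $L$ carries at least two prolongations of $\mathcal O$. Let $\mathcal O'$ be any prolongation to $L$. The roots of $f$ are integral over $\mathcal O$, so they lie in $\mathcal O'$, and $f$ factors into linear factors over $\mathcal O'$. Reducing, $\bar f$ splits in the residue field of $\mathcal O'$. So this residue field contains a copy of $k'$, and hence primitive $p$-th roots of unity for all $p\in P$.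

**Step 2: setting (∗) holds.** Identify $L$ with $K^d$, $d=[L:K]$, via a basis; then $L$ is a definable field in $\mathcal K$. Let $R$ be the integral closure of $\mathcal O$ in $L$. It is definable, because $x\in R$ if and only if the characteristic polynomial of multiplication by $x$ on the $K$-space $L$ has coefficients in $\mathcal O$. Indeed, this polynomial is monic with zero $x$, so if it has coefficients in $\mathcal O$, then $x$ is integral. Conversely, if $x$ is integral, its minimal polynomial over $K$ has coefficients in $\mathcal O$ because $\mathcal O$ is integrally closed, and the characteristic polynomial is a power of it. Let $\mathfrak m$ be the Jacobson radical of $R$, i.e. $\{x\in R:1+xR\subseteq R^\times\}$. It is definable, and $1+\mathfrak m\subseteq R^\times$. By Fact V, $R$ has finitely many maximal ideals $\mathfrak m_1,\dots,\mathfrak m_g$, where $g\ge2$ is the number of prolongations, and the fields $R/\mathfrak m_j$ are their residue fields. As $\mathfrak m=\bigcap_j\mathfrak m_j$, the Chinese remainder theorem gives $R/\mathfrak m\cong\prod_{j\le g}R/\mathfrak m_j$. Finally, $k$ has characteristic $0$, so nonzero integers are units of $\mathcal O$, and $\mathbb Q\subseteq\mathcal O\subseteq R$.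 Since $\mathcal K$ is NIP, (∗) holds.

**Step 3: contradiction.** The group $U=1+\mathfrak m$ is abelian and definable in the strongly NIP structure $\mathcal K$. By Lemma 2 there is an odd $p\in P$ with $[U:U^p]<\infty$. By Step 1 every $k_j=R/\mathfrak m_j$ contains a primitive $p$-th root of unity. Corollary 7 gives $g=1$, contradicting $g\ge2$. ∎

## 9. The natural valuation of a strongly NIP ordered field: proof of Theorem A

The residue field of the natural valuation of $K$ is a subfield of $\mathbb R$ of which we know nothing at first, so Theorem B does not apply directly. We pass to a saturated extension, where the residue field is all of $\mathbb R$, and come back.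

**(1)⇒(3).** Let $(K,<)$ be strongly NIP.

**Step 1: a saturated extension has henselian natural valuation.** Let $K^*\succ K$ be $\aleph_1$-saturated. It has the same theory, so it is strongly NIP. Let $\mathcal O^*$ be the convex hull of $\mathbb Z$ in $K^*$, a convex valuation ring. Its maximal ideal consists of the infinitesimals, i.e. of the $x$ with $|x|<\frac1n$ for all $n\ge1$. So the standard part map embeds its residue field in $\mathbb R$. The map is onto: for $r\in\mathbb R$ the countably many conditions $a<x<b$, with $a,b\in\mathbb Q$ and $a<r<b$, are finitely satisfiable, hence satisfied by some $x\in K^*$, which lies in $\mathcal O^*$ and has standard part $r$. So the residue field is $\mathbb R$. By Lemma 3, $(K^*,<,\mathcal O^*)$ is strongly NIP. By Theorem B with $k=\mathbb R$ and $k'=\mathbb C$, $\mathcal O^*$ is henselian.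

**Step 2: roots descend.** Let $\mathcal O=\mathcal O^*\cap K$. This is the convex hull of $\mathbb Z$ in $K$, i.e. the natural valuation ring of $K$. Its maximal ideal again consists of the infinitesimals of $K$, so its residue field $k$ is a subfield of $\mathbb R$, compatibly with the residue map of $\mathcal O^*$. If $0\ne f\in K[X]$, then all roots of $f$ in $K^*$ lie in $K$: "$f$ has exactly $r$ roots" is first-order over $K$, so $f$ has equally many roots in $K$ and in $K^*$.

**Step 3: $\mathcal O$ is henselian.** Let $f\in\mathcal O[X]$ and let $\alpha\in k$ be a simple zero of $\bar f$. Since $\mathcal O^*$ is henselian, $f$ has a root $b\in\mathcal O^*$ with residue $\alpha$. As $f\neq0$, Step 2 gives $b\in K\cap\mathcal O^*=\mathcal O$. So the simple-zero criterion of Fact V holds for $\mathcal O$.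

**Step 4: $k$ is real closed.** Let $\alpha\in\mathbb R$ be algebraic over $k$ with minimal polynomial $h$, and let $f\in\mathcal O[X]$ be a monic lift of $h$. In characteristic $0$, $\alpha$ is a simple zero of $h$. So $f$ has a root $b\in\mathcal O^*$ with residue $\alpha$, again $b\in\mathcal O$, and therefore $\alpha\in k$. Thus $k$ is relatively algebraically closed in $\mathbb R$. Hence positive elements of $k$ have square roots in $k$, and polynomials of odd degree over $k$ have zeros in $k$, because both exist in $\mathbb R$. So $k$ is real closed.

**Step 5: the value group.** By Steps 3 and 4, $K$ is almost real closed with respect to $G=v(K^\times)$, where $v$ is the natural valuation. By the Known result, $G$ is strongly NIP. (If $K$ is archimedean, then $v$ is trivial, $G=\{0\}$, and $K$ itself is real closed.)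

**(3)⇒(2)** is immediate from the definition, and **(2)⇒(1)** is the Known result. ∎

So an ordered field is strongly NIP if and only if it is almost real closed with respect to some strongly NIP ordered abelian group.

## 10. All convex valuations, a dichotomy, and a statement for NIP valued fields

**All convex valuations, all groups.** Let $(K,<)$ be strongly NIP. Every convex valuation ring of $K$ contains $\mathbb Z$, hence its convex hull, the natural valuation ring, which is henselian by Theorem A. By the last sentence of Fact V, every convex valuation on $K$ is henselian. Moreover, by the Known result, every $G$ with respect to which $K$ is almost real closed is strongly NIP.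

**A dichotomy.** A strongly NIP ordered field is real closed or admits a nontrivial henselian valuation. If the natural valuation is trivial, its residue field is $K$, which is real closed by Theorem A. Otherwise the natural valuation is nontrivial and henselian.

**NIP version.** *Let $(K,\mathcal O)$, possibly with extra structure, be NIP with residue characteristic $0$. Let $L/K$ be finite, and let $\tilde{\mathcal O}$ be the integral closure of $\mathcal O$ in $L$, with Jacobson radical $\mathfrak m$. If for some odd prime $p$ the index $[1+\mathfrak m:(1+\mathfrak m)^p]$ is finite and all prolongations of $\mathcal O$ to $L$ have residue fields containing a primitive $p$-th root of unity, then $\mathcal O$ has a unique prolongation to $L$.* Indeed, Step 2 of Section 8 used only NIP, residue characteristic $0$ and Fact V, so (∗) holds for $R=\tilde{\mathcal O}$, with $g$ the number of prolongations. The finiteness of the index, which strong NIP provided through Lemma 2, is now a hypothesis, and Corollary 7 gives $g=1$.
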